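# Moduli of basic sequences in free $p$-convex Banach lattices

## 1. A basis of the whole space

Put a Banach space $E$ inside a Banach lattice as freely as possible, so that the vectors of $E$ satisfy no lattice relations beyond the forced ones. Take a sequence $(x_k)$ in $E$ and replace each vector by its modulus in that lattice. If $(x_k)$ was basic, are the moduli basic? If $(x_k)$ was unconditional, are the moduli unconditional? The problem comes from T. Oikhberg, M.A. Taylor, P. Tradacete, V.G. Troitsky, "Free Banach lattices", arXiv:2210.00614 (2022). We begin with the definitions and the case that is easy. Scalars are real throughout.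

**Definition ($p$-convexity).** Let $p\in[1,\infty]$. A Banach lattice $X$ is *$p$-convex* (here always with constant $1$) if
$$\Big\|\Big(\sum_{i=1}^n |y_i|^p\Big)^{1/p}\Big\|\le \Big(\sum_{i=1}^n\|y_i\|^p\Big)^{1/p}\qquad(y_1,\dots,y_n\in X);$$
for $p=\infty$ this reads $\|\bigvee_i|y_i|\|\le\max_i\|y_i\|$.

Expressions such as $(\sum|y_i|^p)^{1/p}$ are given by the functional calculus for continuous positively homogeneous functions. In function lattices such as $C(K)$ and $L_p$ they are computed pointwise, and inequalities valid for real numbers pass to the lattice. For example, $L_p$ with $p<\infty$ is $p$-convex, with equality, because $\int\sum|y_i|^p=\sum\int|y_i|^p$. But $L_p$ with $p<\infty$ is not $\infty$-convex as soon as it contains two disjoint vectors of norm one, since their supremum has norm $2^{1/p}>1$. The space $C(K)$ is $p$-convex for every $p$, and so is $\mathbb R$.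

**Definition (free lattice).** The *free $p$-convex Banach lattice* over $E$ is a $p$-convex Banach lattice $\mathrm{FBL}^{(p)}[E]$ with a linear isometric embedding $\delta:E\to\mathrm{FBL}^{(p)}[E]$, $x\mapsto\delta_x$, such that every bounded linear $T:E\to X$ into a $p$-convex Banach lattice $X$ has a unique extension to a lattice homomorphism $\widehat T:\mathrm{FBL}^{(p)}[E]\to X$, in the sense that $\widehat T\circ\delta=T$, and $\|\widehat T\|=\|T\|$. For $p=1$ this is the free Banach lattice $\mathrm{FBL}[E]$.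

*Example: $E=\mathbb R$.* Here $\mathrm{FBL}^{(p)}[\mathbb R]$ is $\mathbb R^2$ with the max norm, and $\delta_t=(t,-t)$. Indeed $\ell_\infty^2$ is $p$-convex and $\delta$ is isometric. Let $T:\mathbb R\to X$ be given, with $T1=x$. Since $(1,0)=\delta_1^+$ and $(0,1)=\delta_1^-$, the only candidate is $\widehat T(u,v)=ux^++vx^-$. As $x^+\wedge x^-=0$, this is a lattice homomorphism. Moreover $|\widehat T(u,v)|=|u|x^++|v|x^-\le\max(|u|,|v|)\,|x|$, so $\|\widehat T\|\le\|x\|=\|T\|$, and $\widehat T(1,-1)=x$ gives equality. Here $|\delta_1|=(1,1)$.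

**Definition (basic, unconditional).** A sequence $(w_k)$ of nonzero vectors is *basic* with constant $K$ if $\|\sum_{k\le m}a_kw_k\|\le K\|\sum_{k\le n}a_kw_k\|$ for all $m\le n$ and all scalars. It is *$C$-suppression unconditional* if $\|\sum_{k\in A}a_kw_k\|\le C\|\sum_{k\le n}a_kw_k\|$ for all $A\subset\{1,\dots,n\}$. A sequence of nonzero vectors is an unconditional basic sequence exactly when it is $C$-suppression unconditional for some $C$.

Three consequences of the universal property carry the whole talk.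

**(F1)** If $Q:E\to E$ is bounded, then $\overline Q:=\widehat{\delta\circ Q}$ is a lattice homomorphism of $\mathrm{FBL}^{(p)}[E]$ into itself with $\|\overline Q\|=\|Q\|$ and $\overline Q|\delta_x|=|\overline Q\delta_x|=|\delta_{Qx}|$.

**(F2)** If $\varphi\in E^*$, then $\widehat\varphi:\mathrm{FBL}^{(p)}[E]\to\mathbb R$ is a lattice homomorphism of norm $\|\varphi\|$, and $\widehat\varphi(\sum a_k|\delta_{x_k}|)=\sum a_k|\varphi(x_k)|$ for finite sums.

**(F3)** $\|\,|\delta_x|\,\|=\|\delta_x\|=\|x\|$. In particular $|\delta_x|\ne0$ if $x\ne0$.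

**Proposition A.** If $(x_k)$ is a basis of $E$ with constant $C$, then $(|\delta_{x_k}|)$ is basic in $\mathrm{FBL}^{(p)}[E]$ with constant at most $C$. If $(x_k)$ is a $C$-suppression unconditional basis of $E$, then $(|\delta_{x_k}|)$ is $C$-suppression unconditional.

*Proof.* Let $P_A:E\to E$ be the coordinate projection onto a finite set $A$ (an initial segment in the first case), so $\|P_A\|\le C$. By (F1), $\overline{P_A}|\delta_{x_k}|=|\delta_{P_Ax_k}|$ is $|\delta_{x_k}|$ for $k\in A$ and $0$ for $k\notin A$. So $\overline{P_A}$ maps $\sum_{k\le n}a_k|\delta_{x_k}|$ to $\sum_{k\in A}a_k|\delta_{x_k}|$, and its norm is at most $C$. $\square$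

Now let $(x_k)$ be only a basic sequence in $E$, and let $F=\overline{\mathrm{span}}(x_k)$. The projection $P_A$ lives on $F$, while (F1) needs an operator on all of $E$. If there is a bounded projection $R$ of $E$ onto $F$, use $Q=P_AR$ and the proof survives with $C\|R\|$ in place of $C$. In particular, nothing can go wrong in a Hilbert space. If $F$ is not complemented, (F1) no longer applies in this way. The answer depends on $p$: *for $p=\infty$ both answers are yes, and for every $p\in[1,\infty)$ both answers are no.* The precise statements follow in turn.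

## 2. Extending a finite-rank projection costs at most $\sqrt m$

First let us see what remains true in every superspace.

*One coordinate.* Let $(x_k)\subset E$ be basic with constant $C$. The coordinate functional $\sum_j a_jx_j\mapsto a_k$ on $F$ has norm at most $2C/\|x_k\|$, because $a_kx_k$ is a difference of two partial sums. Extend it by Hahn–Banach to $\varphi_k\in E^*$. For $z=\sum_{k\le n}a_k|\delta_{x_k}|$, (F2) gives $|a_k|=|\widehat\varphi_k(z)|\le 2C\|z\|/\|x_k\|$. So the moduli are always linearly independent, and adding $m$ coordinates gives $\|\sum_{k\le m}a_k|\delta_{x_k}|\|\le 2Cm\|z\|$. The factor $m$ can be improved to $\sqrt m$.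

**Theorem 3.** Let $(x_k)\subset E$ be basic with constant $C$, and $p\in[1,\infty]$. Then for $m\le n$
$$\Big\|\sum_{k\le m}a_k|\delta_{x_k}|\Big\|\le C\sqrt m\,\Big\|\sum_{k\le n}a_k|\delta_{x_k}|\Big\| .$$
If $(x_k)$ is $C$-suppression unconditional, the coordinate projection onto any finite $A$ has norm $\le C\sqrt{|A|}$. For each $p<\infty$ the order $\sqrt m$ is optimal: in Theorem 2(a) below the $m$-th partial sum projection has norm $\ge c_p\sqrt{m/3}$ for infinitely many $m$, where $c_p>0$ is the constant defined in (2).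

*Proof of the upper bounds.* The aim is to extend $P_A$ to an operator on $E$ of norm $\le C\sqrt{m}$, $m=|A|$, with values in $E$. A projection of $E$ onto $F_A:=\mathrm{span}(x_k)_{k\in A}$ of small norm would not be enough, because it need not kill the $x_k$ with $k\notin A$. So we extend first and project afterwards.

**Step 1: extend into a space where extension is free.** Let $P_A:F\to F_A$ be the coordinate projection, $\|P_A\|\le C$. Let $\Gamma=B_{F_A^*}$ and let $j:F_A\to\ell_\infty(\Gamma)$, $j(x)=(x^*(x))_{x^*\in\Gamma}$, which is isometric. For each $\gamma\in\Gamma$ the functional $x\mapsto(jP_Ax)_\gamma$ on $F$ has norm $\le C$. Extend each one by Hahn–Banach to $E$. Together the extensions form $U:E\to\ell_\infty(\Gamma)$ with $\|U\|\le C$ and $U|_F=jP_A$.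

**Step 2: come back to $F_A$.** By the Kadec–Snobar theorem every $m$-dimensional subspace of a Banach space is the range of a projection of norm at most $\sqrt m$. Let $Q$ be such a projection of $\ell_\infty(\Gamma)$ onto $j(F_A)$, and put $\widetilde P=j^{-1}QU:E\to F_A\subset E$. Then $\|\widetilde P\|\le C\sqrt m$. For $x\in F$ we have $Ux=jP_Ax\in j(F_A)$, which $Q$ fixes, so $\widetilde Px=P_Ax$.

**Step 3: lift.** By (F1), $\overline{\widetilde P}$ has norm $\le C\sqrt m$ and maps $\sum_{k\le n}a_k|\delta_{x_k}|$ to $\sum_{k\in A}a_k|\delta_{x_k}|$. In particular the coordinate projections are well defined on the span of the moduli. Optimality is proved in Section 6. $\square$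

## 3. $p=\infty$: only functionals need to be extended

**Theorem 1 ($p=\infty$).** If $(x_k)\subset E$ is basic with constant $C$, then $(|\delta_{x_k}|)$ is basic in $\mathrm{FBL}^{(\infty)}[E]$ with constant at most $C$. If $(x_k)$ is $C$-suppression unconditional, so is $(|\delta_{x_k}|)$.

*Proof.* **Step 1: compute the norm by functionals.** The lattice $\mathrm{FBL}^{(\infty)}[E]$ satisfies $\||u|\vee|v|\|=\max(\|u\|,\|v\|)$: "$\le$" is $\infty$-convexity, and "$\ge$" holds because $|u|,|v|\le|u|\vee|v|$. So it is an AM-space, and by Kakutani's theorem it is lattice isometric to a closed sublattice of some $C(L)$. Point evaluations on $L$ are lattice homomorphisms of norm at most $1$, hence $\|f\|=\sup|\phi(f)|$ over lattice homomorphisms $\phi$ into $\mathbb R$ with $\|\phi\|\le1$. For such $\phi$ put $x^*=\phi\circ\delta\in B_{E^*}$. Then $\phi(|\delta_{x}|)=|\phi(\delta_x)|=|x^*(x)|$. This gives "$\le$" in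
$$\Big\|\sum_{k\le n} a_k|\delta_{x_k}|\Big\|=\sup_{x^*\in B_{E^*}}\Big|\sum_{k\le n} a_k|x^*(x_k)|\Big|, \tag{1}$$
and (F2) gives "$\ge$".

**Step 2: modify a functional instead of an operator.** Let $A=\{1,\dots,m\}$ in the basic case, and an arbitrary subset of $\{1,\dots,n\}$ in the unconditional case, so $\|P_A\|\le C$ on $F$. Given $x^*\in B_{E^*}$, extend $x^*|_F\circ P_A$ by Hahn–Banach to $y^*\in E^*$ with $\|y^*\|\le C$. Then $y^*(x_k)=x^*(x_k)$ for $k\in A$ and $y^*(x_k)=0$ for $k\notin A$, so by (1)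
$$\Big|\sum_{k\in A}a_k|x^*(x_k)|\Big|=\Big|\sum_{k\le n}a_k|y^*(x_k)|\Big|\le C\Big\|\sum_{k\le n}a_k|\delta_{x_k}|\Big\|.$$
Take the supremum over $x^*$ and use (1) on the left. The moduli are nonzero by (F3). $\square$

## 4. $p<\infty$: functionals see $\sqrt n$, Gaussians see $n$

A sensible person now tries to repeat this proof for $p<\infty$. It stops at formula (1). Let $(g_i)$ be i.i.d. standard Gaussian variables on a probability space $(\Omega,\mathbb P)$, let $\gamma_p=\|g_1\|_{L_p}$, which is finite for $p<\infty$, let $K_G$ be Grothendieck's constant, and put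
$$c_p:=\frac{\gamma_1}{\gamma_pK_G}>0\qquad(1\le p<\infty). \tag{2}$$

**Lemma B.** Let $E=\ell_2\oplus_1Y$ with $Y$ any Banach space, so $\|(h,f)\|=\|h\|_2+\|f\|$. Let $x_i=(e_i,0)$ and $1\le p<\infty$. For finite $A\subset\mathbb N$,
$$\Big\|\sum_{i\in A}|\delta_{x_i}|\Big\|_{\mathrm{FBL}^{(p)}[E]}\ge\frac{\gamma_1}{\gamma_p}|A|.$$

*Proof.* Define $T:E\to L_p(\Omega,\mathbb P)$ by $T(h,f)=\gamma_p^{-1}\sum_ih_ig_i$. The variable $\sum h_ig_i$ is Gaussian with standard deviation $\|h\|_2$, so its $L_p$ norm is $\gamma_p\|h\|_2$, and $\|T\|=1$. Since $L_p$ is $p$-convex with constant $1$, $\widehat T$ exists and $\|\widehat T\|=1$. As $\widehat T|\delta_{x_i}|=|Tx_i|$,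
$$\Big\|\sum_{A}|\delta_{x_i}|\Big\|\ge\Big\|\sum_A|Tx_i|\Big\|_p=\gamma_p^{-1}\Big\|\sum_A|g_i|\Big\|_p\ge\gamma_p^{-1}\,\mathbb E\sum_A|g_i|=\frac{\gamma_1}{\gamma_p}|A|.\qquad\square$$

Compare this with what functionals see. If $\varphi=(h^*,\mu)$ has norm at most one, then $\widehat\varphi(\sum_A|\delta_{x_i}|)=\sum_A|h_i^*|\le\sqrt{|A|}$. So for large $A$ the right-hand side of (1) is far smaller than the norm. Operators into $L_p$ also have to be taken into account, and Hahn–Banach does not extend operators into $L_p$.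

This suggests how to look for a counterexample. We want $x_i$ as in Lemma B, and vectors $y_i=x_i+u_i$ such that $\{x_i\}\cup\{y_i\}$ is an unconditional basic sequence while $\sum_A(|\delta_{x_i}|-|\delta_{y_i}|)$ is much smaller than $\sum_A|\delta_{x_i}|$. Since
$$\big||\delta_{x_i}|-|\delta_{y_i}|\big|\le|\delta_{x_i}-\delta_{y_i}|=|\delta_{u_i}|,$$
it is enough that $\sum_A|\delta_{u_i}|$ be small, much smaller than $|A|$.

The obvious choice is $E=\ell_2\oplus_1\ell_2$, $u_i=(0,e_i)$. It cannot work. In that case $\|\sum a_ix_i+\sum b_iy_i\|=\|a+b\|_2+\|b\|_2$, which by (4) below is equivalent to $\|(a,b)\|_2$ with constants that give suppression constant at most $2\sqrt5$. The closed span is all of $E$, so Proposition A applies, and with Lemma B it gives $\frac{\gamma_1}{\gamma_p}|A|\le2\sqrt5\,\|\sum_A(|\delta_{x_i}|-|\delta_{y_i}|)\|$.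

The idea is to place the second copy of the $\ell_2$-basis differently: isometrically, but inside a space $C(K)$. There the square function $(\sum|u_i|^2)^{1/2}$ is bounded by $1$, and the following theorem transports that bound to every Banach lattice.

**(K)** (Krivine; Lindenstrauss–Tzafriri, *Classical Banach Spaces II*, Thm 1.f.14.) If $S:X\to Y$ is bounded between Banach lattices, then for all finite families $(z_i)\subset X$
$$\Big\|\Big(\sum_{i}|Sz_i|^2\Big)^{1/2}\Big\|\le K_G\|S\|\,\Big\|\Big(\sum_{i}|z_i|^2\Big)^{1/2}\Big\|.$$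

Note that $S$ is not assumed to be positive or to respect the lattice structure. This is what we need, since $x\mapsto\delta_x$ does not.

## 5. Two positions of the $\ell_2$-basis: $\ell_2\oplus_1C(K)$

**Theorem 2 ($1\le p<\infty$).** There is a separable Banach space $E=\ell_2\oplus_1 C(K)$, $K$ compact metrizable (the same $E$ for all $p<\infty$), and a countable set $\{x_i\}\cup\{y_i\}\subset E$, every enumeration of which is an unconditional basic sequence equivalent to the unit vector basis of $\ell_2$, such that for every $p\in[1,\infty)$: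

* (a) for a suitable enumeration $(w_k)$, the sequence $(|\delta_{w_k}|)$ is not basic in $\mathrm{FBL}^{(p)}[E]$ (hence not an unconditional basic sequence);
* (b) for the enumeration $x_1,y_1,x_2,y_2,\dots$, the sequence of moduli is basic (constant $\le2$) but not unconditional.

**Step 1: the space and the vectors.** Let $K$ be the closed unit ball of $\ell_2$ with the weak topology. It is compact, and on it the weak topology is that of coordinatewise convergence, so $K$ is metrizable and $C(K)$ is separable. Put $f_i(s)=s_i$ for $s\in K$; then $f_i\in C(K)$, and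
$$\Big\|\sum b_if_i\Big\|_\infty=\sup_{\|s\|_2\le1}\Big|\sum b_is_i\Big|=\|b\|_2,\qquad \Big\|\Big(\sum_{i\in A}|f_i|^2\Big)^{1/2}\Big\|_\infty=\sup_{s\in K}\Big(\sum_{i\in A}s_i^2\Big)^{1/2}\le1. \tag{3}$$
Let $E=\ell_2\oplus_1C(K)$, $\|(h,f)\|=\|h\|_2+\|f\|_\infty$, and
$$x_i=(e_i,0),\qquad y_i=(e_i,f_i).$$

**Step 2: the set is an $\ell_2$-basis in any order.** For finitely supported $a,b$ let $N(a,b)=\|\sum a_ix_i+\sum b_iy_i\|=\|a+b\|_2+\|b\|_2$. Then
$$N(a,b)\le\|a\|_2+2\|b\|_2\le\sqrt5\,\|(a,b)\|_2,\qquad \|(a,b)\|_2\le\|a\|_2+\|b\|_2\le\|a+b\|_2+2\|b\|_2\le2N(a,b). \tag{4}$$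
The norm $\|(a,b)\|_2=(\|a\|_2^2+\|b\|_2^2)^{1/2}$ does not depend on the order of the coordinates. So every enumeration is an unconditional basic sequence equivalent to the $\ell_2$-basis.

**Step 3: the key estimate.** This step shows that a sum of moduli can be large while a longer alternating sum is small. Fix $p\in[1,\infty)$, and for finite $A\subset\mathbb N$ put $z_A=\sum_{i\in A}(|\delta_{x_i}|-|\delta_{y_i}|)$. We claim
$$\|z_A\|\le K_G\sqrt{|A|},\qquad \Big\|\sum_{i\in A}|\delta_{x_i}|\Big\|\ge\frac{\gamma_1}{\gamma_p}|A|. \tag{5}$$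
The second inequality is Lemma B. The triangle inequality alone would give only $\|z_A\|\le\sum_A\|y_i-x_i\|=|A|$, the same order as the second bound. For the first inequality, let $S:C(K)\to\mathrm{FBL}^{(p)}[E]$, $Sf=\delta_{(0,f)}$, so $\|S\|=1$ and $\delta_{y_i}-\delta_{x_i}=Sf_i$. By $\big||u|-|v|\big|\le|u-v|$,
$$|z_A|\le\sum_{i\in A}\big||\delta_{x_i}|-|\delta_{y_i}|\big|\le\sum_{i\in A}|Sf_i|.$$
By the functional calculus the Cauchy–Schwarz inequality $\sum_A|t_i|\le\sqrt{|A|}(\sum_A|t_i|^2)^{1/2}$ holds in the lattice. Hence, by (K) and (3),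
$$\|z_A\|\le\Big\|\sum_{i\in A}|Sf_i|\Big\|\le\sqrt{|A|}\,\Big\|\Big(\sum_{i\in A}|Sf_i|^2\Big)^{1/2}\Big\|\le K_G\sqrt{|A|}\,\Big\|\Big(\sum_{i\in A}|f_i|^2\Big)^{1/2}\Big\|_\infty\le K_G\sqrt{|A|}.$$
This proves (5). Dividing, and recalling (2),
$$\Big\|\sum_{i\in A}|\delta_{x_i}|\Big\|\ge c_p\sqrt{|A|}\;\|z_A\|. \tag{6}$$

*Remark: where the extension fails.* Let $F$ be the closed span of the $x_i,y_i$, let $T$ be the Gaussian operator of Lemma B, and let $P$ be the projection of $F$ onto the $x_i$, $i\le n$, killing the other $x_i$ and all $y_i$. The argument for Theorem 1 would want an extension $V:E\to L_p$ of $T|_F\circ P$ with norm bounded independently of $n$. For $i\le n$ we have $(0,f_i)=y_i-x_i$, so $V(0,f_i)=-\gamma_p^{-1}g_i$. Applying (K) to $f\mapsto V(0,f)$ and using Cauchy–Schwarz,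
$$\frac{\gamma_1}{\gamma_p}\sqrt n\le\frac1{\gamma_p\sqrt n}\Big\|\sum_{i\le n}|g_i|\Big\|_p\le\gamma_p^{-1}\Big\|\Big(\sum_{i\le n}|g_i|^2\Big)^{1/2}\Big\|_p\le K_G\|V\|,$$
so $\|V\|\ge c_p\sqrt n$. No such uniform extension exists.

## 6. Block order: the moduli are not basic

**Proof of Theorem 2(a).** The enumeration should make $\sum_A|\delta_{x_i}|$ a partial sum of $z_A$, for larger and larger $A$. Split $\mathbb N$ into consecutive intervals $A_1,A_2,\dots$ with $|A_j|=2^{j-1}$. Let $(w_k)$ list, for $j=1,2,\dots$ in turn, first all $x_i$ $(i\in A_j)$, then all $y_i$ $(i\in A_j)$. Put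
$$m_j=2\sum_{l<j}|A_l|+|A_j|=2(2^{j-1}-1)+2^{j-1}=3\cdot2^{j-1}-2.$$
This is the position of the last $x_i$ with $i\in A_j$. Now $z_{A_j}$ is a finite linear combination of the $|\delta_{w_k}|$, and its terms with $k\le m_j$ add up to $\sum_{i\in A_j}|\delta_{x_i}|$.

Suppose $(|\delta_{w_k}|)$ were basic with constant $\kappa$. By (5),
$$\frac{\gamma_1}{\gamma_p}|A_j|\le\Big\|\sum_{i\in A_j}|\delta_{x_i}|\Big\|\le \kappa\|z_{A_j}\|\le \kappa K_G\sqrt{|A_j|},$$
that is, $\kappa\ge c_p\,2^{(j-1)/2}$ for every $j$, which is impossible. $\square$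

**Optimality in Theorem 3.** By the part of Theorem 3 already proved, the $m_j$-th partial sum projection is well defined on the span of $(|\delta_{w_k}|)$. It maps $z_{A_j}$ to $\sum_{i\in A_j}|\delta_{x_i}|\ne0$, so $z_{A_j}\neq0$, and by (6) its norm is at least $c_p\sqrt{|A_j|}$. Since $m_j<3\cdot2^{j-1}=3|A_j|$, this is at least $c_p\sqrt{m_j/3}$. This completes the proof of Theorem 3. $\square$

## 7. Interleaved order: the moduli are basic but not unconditional

**Proof of Theorem 2(b).** Let $z=\sum_i(a_i|\delta_{x_i}|+b_i|\delta_{y_i}|)$ be a finite sum. We bound even partial sums, then odd ones, and then refute unconditionality.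

**Step 1: even partial sums.** The purpose is to cut off after $x_m,y_m$ by a contraction of the whole space $E$, so that (F1) applies. For $m\in\mathbb N$ let
$$\sigma_m s=(s_1,\dots,s_m,-s_{m+1},-s_{m+2},\dots).$$
It maps $K$ to $K$, is continuous for coordinatewise convergence, and is its own inverse, so it is a homeomorphism of $K$. Put $R_mf=\frac12(f+f\circ\sigma_m)$, a contraction on $C(K)$. As $f_i\circ\sigma_m=f_i$ for $i\le m$ and $f_i\circ\sigma_m=-f_i$ for $i>m$, we get $R_mf_i=f_i$ for $i\le m$ and $R_mf_i=0$ for $i>m$. Let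
$$Q_m(h,f)=\big((h_1,\dots,h_m,0,0,\dots),R_mf\big).$$
Then $\|Q_m\|\le1$, and $Q_m$ fixes $x_i,y_i$ for $i\le m$ and kills them for $i>m$. By (F1),
$$\Big\|\sum_{i\le m}(a_i|\delta_{x_i}|+b_i|\delta_{y_i}|)\Big\|=\|\overline{Q_m}z\|\le\|z\|.$$

**Step 2: odd partial sums.** An odd partial sum is an even one (possibly empty) plus one term $a_{m+1}|\delta_{x_{m+1}}|$, $m\ge0$, so we bound $a_{m+1}$ by a functional that isolates $x_{m+1}$. Let $\varphi(h,f)=h_{m+1}-f(e_{m+1})$, where $e_{m+1}$ is regarded as a point of $K$. Then $|\varphi(h,f)|\le\|h\|_2+\|f\|_\infty$, so $\|\varphi\|\le1$. Also $\varphi(x_{m+1})=1$, $\varphi(x_i)=0$ for $i\ne m+1$, and $\varphi(y_i)=(e_i)_{m+1}-f_i(e_{m+1})=0$ for all $i$. By (F2), $|a_{m+1}|=|\widehat\varphi(z)|\le\|z\|$. Since $\|\,|\delta_{x_{m+1}}|\,\|=1$, the odd partial sums have norm at most $2\|z\|$. So the sequence $|\delta_{x_1}|,|\delta_{y_1}|,|\delta_{x_2}|,|\delta_{y_2}|,\dots$ is basic with constant at most $2$.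

**Step 3: no unconditionality.** If it were $C$-suppression unconditional, then applying this to $z_{\{1,\dots,n\}}$ and the set of $x$-coordinates would give, by (5), $\frac{\gamma_1}{\gamma_p}n\le CK_G\sqrt n$, i.e. $C\ge c_p\sqrt n$ for all $n$, which is impossible. $\square$

**Remark (orthonormal version).** One may renorm $E$ so that, up to a fixed scaling, $(w_k)$ is isometrically the $\ell_2$-basis. Let $F=\overline{\mathrm{span}}(w_k)$ and, on $F$, let $|x|:=\sqrt5\,\|(a,b)\|_2$ where $(a,b)$ are the coefficients of $x$. By (4), $\|x\|\le|x|\le\beta\|x\|$ with $\beta=2\sqrt5$. On $E$ set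
$$|||z|||=\inf_{x\in F}\big(|x|+\beta\|z-x\|\big),$$
which is homogeneous and subadditive. Taking $x=0$ gives $|||z|||\le\beta\|z\|$, and $|x|+\beta\|z-x\|\ge\|x\|+\|z-x\|\ge\|z\|$ gives $|||z|||\ge\|z\|$. So it is an equivalent norm. For $z\in F$ we have $|x|+\beta\|z-x\|\ge|x|+|z-x|\ge|z|$, with equality throughout for $x=z$, so $|||z|||=|z|$ on $F$. An equivalent renorming of $E$ changes $\mathrm{FBL}^{(p)}[E]$ only by a lattice isomorphism carrying each $|\delta_x|$ to $|\delta_x|$. Indeed, the identity of $E$, read in either direction between the two norms, extends to bounded lattice homomorphisms between the two free lattices. Their compositions fix every $\delta_x$, so they are identities by uniqueness. Hence Theorem 2(a), and the failure of unconditionality in (b), persist for $1$-unconditional $(w_k)$.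

## 8. Symmetric bases: only $\ell_1$ and $c_0$ are safe

In place of $\ell_2$ one can ask about any symmetric basis, that is, a basis equivalent to each of its permutations. Such a basis is unconditional, and after passing to an equivalent norm it may be assumed normalized and *$1$-symmetric*: the norm is invariant under permutations and sign changes of the coordinates. The unit vector bases of $\ell_q$ $(1\le q<\infty)$ and $c_0$ are $1$-symmetric. For a $1$-symmetric basis, $|a_i|\le|b_i|$ for all $i$ implies $\|\sum a_ie_i\|\le\|\sum b_ie_i\|$ (finite sums), because $a$ is a convex combination of the vectors $(\varepsilon_ib_i)$ with signs $\varepsilon_i=\pm1$.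

**Theorem 4 (classification for symmetric bases).** Let $1\le p<\infty$ and let $(e_i)$ be a symmetric basis of a Banach space. The following are equivalent:

* (i) for every Banach space $E$ and every $(x_k)\subset E$ equivalent to $(e_k)$, $(|\delta_{x_k}|)$ is basic in $\mathrm{FBL}^{(p)}[E]$;
* (ii) the same with "unconditional basic" in place of "basic";
* (iii) $(e_i)$ is equivalent to the unit vector basis of $\ell_1$ or of $c_0$.

In particular both answers fail for sequences equivalent to the $\ell_q$-basis, $1<q<\infty$, and hold for $\ell_1$ and $c_0$ in every superspace.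

The implication (ii)$\Rightarrow$(i) is immediate.

**(iii)$\Rightarrow$(ii), $c_0$ case.** Here coordinate projections extend to $E$ uniformly. Suppose $\alpha\max|a_k|\le\|\sum a_kx_k\|\le\beta\max|a_k|$ with $\alpha>0$. The coordinate functionals on $\overline{\mathrm{span}}(x_k)$ have norm at most $1/\alpha$. Extend them by Hahn–Banach to $\varphi_k\in E^*$ with $\|\varphi_k\|\le1/\alpha$, $\varphi_k(x_k)=1$, and $\varphi_k(x_j)=0$ for $j\ne k$. For finite $A$ let $Q_Ax=\sum_{k\in A}\varphi_k(x)x_k$ on $E$. Then $\|Q_Ax\|\le\beta\max_{k\in A}|\varphi_k(x)|\le\frac\beta\alpha\|x\|$. By (F1), $\overline{Q_A}$ acts on the span of the moduli as the coordinate projection onto $A$, so $(|\delta_{x_k}|)$ is $\beta/\alpha$-suppression unconditional.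

**(iii)$\Rightarrow$(ii), $\ell_1$ case.** Here functionals already see enough. Suppose $\alpha\sum|a_k|\le\|\sum a_kx_k\|\le\beta\sum|a_k|$ with $\alpha>0$, and let $z=\sum_{k\le n}a_k|\delta_{x_k}|$. By (F3), $\|z\|\le\beta\sum|a_k|$. For scalars $\theta_k$ with $|\theta_k|\le1$, the functional $\sum b_kx_k\mapsto\sum\theta_kb_k$ has norm at most $1/\alpha$ on $\overline{\mathrm{span}}(x_k)$. So by Hahn–Banach there is $\varphi\in E^*$ with $\|\varphi\|\le1/\alpha$, $\varphi(x_k)=1$ if $k\le n$ and $a_k>0$, and $\varphi(x_k)=0$ otherwise. By (F2), $\sum a_k^+=\widehat\varphi(z)\le\frac1\alpha\|z\|$. Applied to $-z$, this gives $\sum a_k^-\le\frac1\alpha\|z\|$. Hence $\|z\|\ge\frac\alpha2\sum|a_k|$, and $(|\delta_{x_k}|)$ is equivalent to the $\ell_1$-basis, so it is unconditional.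

### Two numbers attached to a $1$-symmetric basis

For (i)$\Rightarrow$(iii) we may assume, without affecting (i) or (iii), that $(e_i)$ is a normalized $1$-symmetric basis of a space $F$. We want to run Section 5 with $F$ in place of $\ell_2$. The Gaussian lower bound needs a map from $F$ to $\ell_2$, and the Krivine upper bound needs the square function of the coordinate functions on $B_{F^*}$. The costs are
$$d_n=\sup\Big\{\|c\|_2:\Big\|\sum_{i\le n}c_ie_i\Big\|\le1\Big\},\qquad w_n=\sup\Big\{\Big\|\sum_{i\le n}c_ie_i\Big\|:\|c\|_2\le1\Big\}=\sup_{s\in B_{F^*}}\Big(\sum_{i\le n}s(e_i)^2\Big)^{1/2}.$$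
The last equality comes from writing the norm as a supremum over $s\in B_{F^*}$ and taking the supremum over $c$ first.

*Example.* For $\ell_q$ with $q\le2$, $d_n=1$ and $w_n=n^{1/q-1/2}$. For $q\ge2$ (with $c_0$ as $q=\infty$), $d_n=n^{1/2-1/q}$ and $w_n=1$. So $d_nw_n=n^{|1/2-1/q|}$, and $\sqrt n/(d_nw_n)$ equals $n^{1-1/q}$ or $n^{1/q}$ respectively. It is unbounded exactly when $1<q<\infty$. The lemma says that this holds for all symmetric bases.

**Lemma C.** If there is $c\in(0,1]$ with $d_nw_n\ge c\sqrt n$ for all $n$, then $(e_i)$ is equivalent to the basis of $\ell_1$ or of $c_0$.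

*Proof.* **Step 1: extremal vectors in decreasing order.** Fix $n$. By compactness choose $x=\sum_{i\le n}x_ie_i$ with $\|x\|\le1$ and $\|(x_i)\|_2=d_n$, and $s\in B_{F^*}$, $y_i=s(e_i)$, with $(\sum_{i\le n}y_i^2)^{1/2}=w_n$. Permutations and sign changes of the first $n$ coordinates are isometries of $F$. We may apply them to $x$, and separately compose $s$ with them. So we may assume $x_1\ge\dots\ge x_n\ge0$ and $y_1\ge\dots\ge y_n\ge0$. Moreover $x_i=\|x_ie_i\|\le\|x\|\le1$, $y_i\le\|e_i\|=1$, and
$$\sum_{k\le n}x_ky_k=s(x)\le1 .$$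

**Step 2: products decay.** For $k\le\min(i,j)$ we have $x_k\ge x_i$ and $y_k\ge y_j$, so $x_ky_k\ge x_iy_j$. Summing over these $k$ gives $\min(i,j)\,x_iy_j\le1$, that is, $x_iy_j\le1/\min(i,j)$.

**Step 3: one of $d_n^2,w_n^2$ is of order $n$.** Look at $\sum_{i,j\le n}x_i^2y_j^2=d_n^2w_n^2\ge c^2n$, and let $I=\lceil4/c^2\rceil$. For each $m$ at most $2n$ pairs $(i,j)$ have $\min(i,j)=m$. So by Step 2 the pairs with $\min(i,j)>I$ contribute at most
$$2n\sum_{m>I}m^{-2}\le\frac{2n}I\le\frac{c^2n}2 .$$
The other pairs have $i\le I$ or $j\le I$. Since $x_i,y_j\le1$, they contribute at most $I(w_n^2+d_n^2)$. Hence $I(w_n^2+d_n^2)\ge c^2n/2$, and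
$$\max(w_n^2,d_n^2)\ge c_1n,\qquad c_1=\frac{c^2}{4I}.$$
One of the alternatives $w_n^2\ge c_1n$, $d_n^2\ge c_1n$ holds for infinitely many $n$. Put $\theta=(c_1/2)^{1/2}$ and $m=\lceil c_1n/2\rceil$. Here $\theta$ does not depend on $n$, and $m\to\infty$ as $n\to\infty$.

**Step 4: $w_n^2\ge c_1n$ infinitely often gives $\ell_1$.** Let $r$ be the number of $i\le n$ with $y_i\ge\theta$. As $0\le y_i\le1$, $c_1n\le\sum y_i^2\le r+n\theta^2=r+c_1n/2$, so $r\ge m$, and $y_i\ge\theta$ for $i\le m$ by monotonicity. Therefore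
$$\sum_{i\le m}|a_i|\ge\Big\|\sum_{i\le m}a_ie_i\Big\|=\Big\|\sum_{i\le m}|a_i|e_i\Big\|\ge s\Big(\sum_{i\le m}|a_i|e_i\Big)\ge\theta\sum_{i\le m}|a_i|.$$
Since $m$ is arbitrarily large, $(e_i)$ is equivalent to the $\ell_1$-basis.

**Step 5: $d_n^2\ge c_1n$ infinitely often gives $c_0$.** The same count with $x_i$ in place of $y_i$ gives $x_i\ge\theta$ for $i\le m$. So $\theta\|\sum_{i\le m}e_i\|\le\|\sum_{i\le m}x_ie_i\|\le\|x\|\le1$, and
$$\max_{i\le m}|a_i|\le\Big\|\sum_{i\le m}a_ie_i\Big\|\le\max_{i\le m}|a_i|\,\Big\|\sum_{i\le m}e_i\Big\|\le\theta^{-1}\max_{i\le m}|a_i|.$$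
So $(e_i)$ is equivalent to the $c_0$-basis. $\square$

### The construction over $F$

**(i)$\Rightarrow$(iii).** Suppose (iii) fails. By Lemma C, for each $j\in\mathbb N$ the inequality $d_nw_n\ge\sqrt n/j$ fails for some $n=n_j$, so
$$\frac{\sqrt{n_j}}{d_{n_j}w_{n_j}}\ge j\qquad(j=1,2,\dots). \tag{7}$$

**Step 1: space and vectors.** Let $K=(B_{F^*},w^*)$, which is compact, $f_i(s)=s(e_i)$, $E=F\oplus_1C(K)$, $x_i=(e_i,0)$, $y_i=(e_i,f_i)$. Write $\|a\|_F=\|\sum a_ie_i\|$ for finitely supported $a$; then $\|\sum b_if_i\|_\infty=\|b\|_F$.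

**Step 2: any enumeration is equivalent to $(e_k)$.** We have
$$\Big\|\sum a_ix_i+\sum b_iy_i\Big\|=\|a+b\|_F+\|b\|_F .$$
This is at most $\|a\|_F+2\|b\|_F\le2(\|a\|_F+\|b\|_F)$. Since $\|a\|_F+\|b\|_F\le\|a+b\|_F+2\|b\|_F$, it is at least $\frac12(\|a\|_F+\|b\|_F)$. Enumerate $\{x_i\}\cup\{y_i\}$ in any way as $(w_k)$, and let $c_k$ be the coefficient of $w_k$. The part of $\sum c_ke_k$ over those $k$ for which $w_k$ is some $x_i$ has norm $\|a\|_F$, because a finite injection of indices extends to a permutation. Likewise the rest has norm $\|b\|_F$. Hence $\max(\|a\|_F,\|b\|_F)\le\|\sum c_ke_k\|\le\|a\|_F+\|b\|_F$, so $(w_k)$ is equivalent to $(e_k)$.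

**Step 3: upper bound by Krivine.** Let $|A|=n$ and $z_A=\sum_{i\in A}(|\delta_{x_i}|-|\delta_{y_i}|)$. With $Sf=\delta_{(0,f)}$ we have $\|S\|=1$ and $\delta_{y_i}-\delta_{x_i}=Sf_i$. Exactly as in Section 5,
$$\|z_A\|\le\Big\|\sum_{i\in A}|Sf_i|\Big\|\le\sqrt n\,\Big\|\Big(\sum_{i\in A}|Sf_i|^2\Big)^{1/2}\Big\|\le K_G\sqrt n\,\Big\|\Big(\sum_{i\in A}|f_i|^2\Big)^{1/2}\Big\|_\infty=K_G\sqrt n\,w_n .$$
The last equality holds because $\sup_{s\in B_{F^*}}(\sum_{i\in A}s(e_i)^2)^{1/2}$ depends only on $|A|$, by symmetry.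

**Step 4: lower bound by Gaussians.** Let $T:E\to L_p(\Omega,\mathbb P)$, $T(h,f)=(\gamma_pd_n)^{-1}\sum_{i\in A}h_ig_i$, where $h=\sum h_ie_i$. Its norm is at most $1$, since
$$\|T(h,f)\|_p=d_n^{-1}\|(h_i)_{i\in A}\|_2\le\Big\|\sum_{i\in A}h_ie_i\Big\|\le\|h\|.$$
Here the first inequality is the definition of $d_n$, transported to $A$ by symmetry. So $\|\widehat T\|\le1$, and
$$\Big\|\sum_{i\in A}|\delta_{x_i}|\Big\|\ge\frac1{\gamma_pd_n}\Big\|\sum_{i\in A}|g_i|\Big\|_p\ge\frac{\gamma_1n}{\gamma_pd_n}.$$

**Step 5: block order.** Take consecutive intervals $A_j$ covering $\mathbb N$ with $|A_j|=n_j$, and let $(w_k)$ list, for $j=1,2,\dots$, the $x_i$ $(i\in A_j)$ and then the $y_i$ $(i\in A_j)$. By Step 2, $(w_k)$ is equivalent to $(e_k)$, and $\sum_{i\in A_j}|\delta_{x_i}|$ is a partial sum of $z_{A_j}$. If $(|\delta_{w_k}|)$ were basic with constant $K'$, Steps 3 and 4 would give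
$$\frac{\gamma_1n_j}{\gamma_pd_{n_j}}\le K'\|z_{A_j}\|\le K'K_G\sqrt{n_j}\,w_{n_j},\qquad\text{i.e.}\qquad c_p\frac{\sqrt{n_j}}{d_{n_j}w_{n_j}}\le K' .$$
By (7), $c_pj\le K'$ for every $j$, a contradiction. So (i) fails, and Theorem 4 is proved. $\square$
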